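\title{A $K$-theoretic obstruction to tameness in free metabelian Lie algebras}

\begin{abstract}
Let $M_n$ be the free metabelian Lie algebra of rank $n$ over a field $K$. We prove that the automorphism $\theta=(x_1+[[x_2,x_3],x_1],x_2,\dots,x_n)$ is wild for every $n\ge 3$ and every $K$; the case $n\ge4$ answers a question from a paper of Nauryzbaev, Shestakov and Umirbaev. The obstruction is a crossed homomorphism $\chi$ from $\operatorname{Aut}(M_n)$ to $\Lambda^2V$, where $V$ is the span of the generators. It is read off from the class of a Jacobian matrix in $K_1(B)$, where $B$ is a ring slightly larger than the polynomial ring $K[X]$, and it is nonzero because $K_2(K[X])=K_2(K)$. For $n\ge5$ an automorphism is tame if and only if $\chi$ vanishes on it.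
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field. A Lie algebra is \emph{metabelian} if it satisfies the identity $[[x,y],[z,t]]=0$, that is, if its derived algebra is abelian. Let $M=M_n$ be the free metabelian Lie algebra over $K$ with free generators $x_1,\dots,x_n$, and put $V=Kx_1\oplus\dots\oplus Kx_n$ and $M'=[M,M]$, so that $M=V\oplus M'$. An $n$-tuple $\phi=(f_1,\dots,f_n)$ of elements of $M$ denotes the endomorphism with $\phi(x_i)=f_i$, and $(\phi\psi)(x)=\phi(\psi(x))$. An automorphism is \emph{elementary} if it has the form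
\[
(x_1,\dots,x_{i-1},\ \alpha x_i+f,\ x_{i+1},\dots,x_n),\qquad 0\ne\alpha\in K,
\]
with $f$ in the subalgebra generated by the $x_j$, $j\ne i$. The elementary automorphisms generate the group $\operatorname{TAut}(M)$ of \emph{tame} automorphisms, and the automorphisms outside it are \emph{wild}. The automorphisms preserving $V$ are called linear and form the group $GL_n(K)$. They are tame, because an invertible matrix over a field is a product of elementary and diagonal matrices. Every $\phi\in\operatorname{Aut}(M)$ has a \emph{linear part} $\bar\phi\in GL_n(K)$, the map induced on $M/M'=V$, and $\operatorname{IAut}(M)$ is the kernel of the homomorphism $\phi\mapsto\bar\phi$.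

An elementary automorphism is invertible for a reason that has nothing to do with the metabelian identity: its inverse sends $x_i$ to $\alpha^{-1}(x_i-f)$, and this formula works in any free algebra. Other endomorphisms are invertible only because $M'$ is abelian, and tameness asks whether they can nevertheless be assembled from elementary ones. For $n=2$ they cannot. The subalgebra generated by a single $x_j$ is $Kx_j$, so tame means linear, while $x\mapsto x+[u,x]$ with $u=[x_1,x_2]$ is a nonlinear automorphism with inverse $x\mapsto x-[u,x]$. For $n\ge3$ consider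
\[
\theta=(x_1+[[x_2,x_3],x_1],\ x_2,\dots,x_n).
\]
It fixes $u=[x_2,x_3]$ and sends $[u,x_1]$ to $[u,x_1]+[u,[u,x_1]]=[u,x_1]$, so it is an automorphism with inverse $(x_1-[u,x_1],x_2,\dots,x_n)$. Three known results show its role.
\begin{itemize}
\item[(i)] (Nauryzbaev, 2015) $\operatorname{TAut}(M_n)$ is generated by $GL_n(K)$ and $(x_1+[x_2,x_3],x_2,\dots,x_n)$ if either $n\ge4$ and $\operatorname{char}K\ne3$, or $n\ge5$ and $K$ is arbitrary.
\item[(ii)] $\theta$ is wild when $n=3$.
\item[(iii)] $\operatorname{Aut}(M_n)$ is generated by $GL_n(K)$, $(x_1+[x_2,x_3],x_2,\dots,x_n)$ and $\theta$ if either $n=4$ and $\operatorname{char}K\ne3$, or $n\ge5$ and $K$ is arbitrary.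
\end{itemize}
Whether $\theta$ is tame or wild for $n\ge4$ is posed as an open question in \cite{NSU}. By (iii), in the cases it covers, $\theta$ is tame if and only if every automorphism of $M_n$ is tame.

One would guess that extra generators make $\theta$ tame, since they do so for its closest relatives. For $n\ge4$ let $\theta'$ be the conjugate of $\theta$ by the transposition of $x_1$ and $x_4$. Then
\[
\theta\theta'^{-1}=(x_1+[[x_2,x_3],x_1],\ x_2,\ x_3,\ x_4-[[x_2,x_3],x_4],\ x_5,\dots,x_n)
\]
is tame (Lemma~\ref{lem:trace}). For $n\ge5$ the automorphism $(x_1+[[[x_2,x_3],x_1],x_4],x_2,\dots,x_n)$, one degree above $\theta$, is tame (Lemma~\ref{lem:quartic}). And the Jacobian matrix of $\theta$ over the polynomial ring is a product of elementary matrices, as for a tame automorphism with identity linear part (see \eqref{eq:Jtheta}). The guess is wrong.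

\begin{theorem}\label{thm:A}
For every field $K$ and every $n\ge3$, the automorphism $\theta$ of $M_n$ is wild.
\end{theorem}

The obstruction is an invariant defined on all automorphisms. Let $\operatorname{Aut}(M_n)$ act on $\Lambda^2V$ through the linear part: $\phi\cdot(v\wedge w)=\bar\phi(v)\wedge\bar\phi(w)$.

\begin{theorem}\label{thm:B}
Let $n\ge3$. There is a map $\chi\colon\operatorname{Aut}(M_n)\to\Lambda^2V$ with
\[
\chi(\phi\psi)=\chi(\phi)+\phi\cdot\chi(\psi)
\]
which vanishes on $\operatorname{TAut}(M_n)$ and satisfies $\chi(\theta)=x_2\wedge x_3$. Its restriction to $\operatorname{IAut}(M_n)$ is a surjective homomorphism. The subgroup $\operatorname{TAut}(M_n)$ has index at least $|K|^{n(n-1)/2}$ in $\operatorname{Aut}(M_n)$ and is not normal, and $\theta$ stays wild after adjoining any number of new generators.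
\end{theorem}

\begin{theorem}\label{thm:C}
Let $n\ge5$ and let $K$ be arbitrary. An automorphism $\phi$ of $M_n$ is tame if and only if $\chi(\phi)=0$. The group $\operatorname{IAut}(M_n)\cap\operatorname{TAut}(M_n)$ is normal in $\operatorname{IAut}(M_n)$, with quotient isomorphic to $\Lambda^2V$ via $\chi$.
\end{theorem}

Theorems~\ref{thm:A} and~\ref{thm:B} use none of (i)--(iii); Theorem~\ref{thm:C} uses (i) and (iii). For $n=4$ we do not decide whether $\chi^{-1}(0)=\operatorname{TAut}(M_4)$.

Section~\ref{sec:jac} attaches to each automorphism a Jacobian matrix over a ring $B$ that remembers the commutators $[x_i,x_j]$ and is otherwise the polynomial ring; $\theta$ differs from tame automorphisms by the unit $1+[x_2,x_3]$. Section~\ref{sec:K1} shows that this unit survives in $K_1(B)$, which proves Theorem~\ref{thm:A}. Sections~\ref{sec:chi} and~\ref{sec:class} prove Theorems~\ref{thm:B} and~\ref{thm:C}, and Section~\ref{sec:family} evaluates $\chi$ on a family containing $\theta$.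

\medskip
\noindent\emph{Notation.} For a ring $R$, $E_{ij}$ are the matrix units, $e_{ij}(r)=1+rE_{ij}$ for $i\ne j$, and $d_i(r)$ is the diagonal matrix with $r$ in place $i$ and $1$ elsewhere. In groups $[g,h]=ghg^{-1}h^{-1}$.

\section{Jacobian matrices over a ring between $K\langle X\rangle$ and $K[X]$}\label{sec:jac}

\subsection*{Derivatives in the free associative algebra}
Let $A=K\langle x_1,\dots,x_n\rangle$, let $A^+$ be the ideal of elements without constant term, and let $L\subset A$ be the Lie subalgebra generated by $x_1,\dots,x_n$ under $[a,b]=ab-ba$. By Witt's theorem $L$ is the free Lie algebra, so $M=L/L''$ with $L'=[L,L]$ and $L''=[L',L']$. Sorting monomials by their last letter, each $f\in A^+$ is uniquely $f=\sum_i\partial_i(f)x_i$ with $\partial_i(f)\in A$. For $f\in A$ and $g\in A^+$ we have $fg=\sum_i f\partial_i(g)x_i$, so $\partial_i(fg)=f\partial_i(g)$ and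
\begin{equation}\label{eq:leibniz}
\partial_i[u,v]=u\,\partial_iv-v\,\partial_iu\qquad(u,v\in A^+).
\end{equation}

Compare the two nonlinear generators in (iii), for $n=3$. From $x_1+[x_2,x_3]=x_1-x_3x_2+x_2x_3$ and
\[
x_1+[[x_2,x_3],x_1]=(1+[x_2,x_3])\,x_1+x_1x_3\,x_2-x_1x_2\,x_3
\]
the matrices of derivatives of the components are
\[
\begin{pmatrix}1&-x_3&x_2\\0&1&0\\0&0&1\end{pmatrix},
\qquad
\begin{pmatrix}1+[x_2,x_3]&x_1x_3&-x_1x_2\\0&1&0\\0&0&1\end{pmatrix}.
\]
The difference sits in the corner. Over $K[X]=K[x_1,\dots,x_n]$ it disappears. Over $A$ it is visible, but $\partial_i$ does not vanish on $L''$ and so is not defined on $M$. We need a quotient of $A$ that kills $\partial_i(L'')$, is stable under substitutions, and keeps $[x_2,x_3]$. By \eqref{eq:leibniz}, killing $L'A^+$ achieves the first. We kill $A^+L'$ as well, so that the image of $L'$ becomes central; the trace argument of Section~\ref{sec:K1} needs this.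

\subsection*{The ring $B$}
Let $\mathfrak a$ be the two-sided ideal of $A$ generated by all $ua$ and $au$ with $u\in L'$, $a\in A^+$. Put $B=A/\mathfrak a$, let $\varepsilon\colon B\to K$ be the constant term, $B^+=\ker\varepsilon$, and let $I$ be the image of $L'$ in $B$. Elements of $A$ and their images in $B$ are written alike.

\begin{lemma}\label{lem:B}
\begin{itemize}
\item[(a)] $bu=ub=\varepsilon(b)u$ for $b\in B$, $u\in I$. In particular $I$ is a two-sided ideal and $I^2=0$.
\item[(b)] $[L,L']\subset\mathfrak a$, and $v\wedge w\mapsto[v,w]$ defines an isomorphism $\Lambda^2V\to I$.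
\item[(c)] $B/I=K[X]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By construction $B^+I=IB^+=0$; also $B=K\oplus B^+$ and $I\subset B^+$.

(b) For $a\in L$ and $u\in L'$ we have $[a,u]=au-ua\in\mathfrak a$. Since $L=V+L'$, we get $L'=[V,V]+[L,L']$, so $I$ is spanned by the $[x_i,x_j]$, $i<j$. The ideal $\mathfrak a$ is homogeneous, because $L'$ and $A^+$ are, and it lies in degrees $\ge3$. Hence $B$ and $A$ have the same component of degree $2$, where the $[x_i,x_j]$, $i<j$, are linearly independent.

(c) By (a) the preimage $\mathfrak a+L'$ of $I$ is an ideal. It contains $L'$ and lies in $AL'A$, so it equals $AL'A$. This ideal contains the $[x_i,x_j]$ and maps to $0$ in $K[X]$, so $A/AL'A=K[X]$.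
\end{proof}

Thus $B$ is graded, agrees with $A$ in degrees $\le2$, and agrees with $K[X]$ in degrees $\ge3$: $x_2x_3\ne x_3x_2$, but $x_2x_3x_1=x_3x_2x_1$. We identify $I$ with $\Lambda^2V$.

\subsection*{The chain rule}
If $v\in L'$, all monomials of $v$ have length $\ge2$, so $\partial_iv\in A^+$. By \eqref{eq:leibniz}, $\partial_i(L'')\subset L'A^+\subset\mathfrak a$, so $\partial_i$ induces a linear map $D_i\colon M\to B$. For $\phi\in\operatorname{End}(M)$ let $J(\phi)$ be the $n\times n$ matrix over $B$ with $(j,i)$ entry $D_i(\phi(x_j))$.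

An endomorphism $\phi$ also acts on $B$. Choose lifts $\hat f_i\in L$ of $\phi(x_i)$ and let $\hat\phi\colon A\to A$ be the algebra map with $x_i\mapsto\hat f_i$. It preserves $A^+$, $L$ and $L'$, hence $\mathfrak a$, and induces a $K$-algebra map $\phi_*\colon B\to B$. Two lifts of $\phi(x_i)$ differ by an element of $L''\subset\mathfrak a$, so $\phi_*$ depends only on $\phi$. The restriction of $\hat\phi$ to $L$ induces $\phi$ on $M$, so $\hat\phi(\hat\psi(x_i))$ is a lift of $\phi\psi(x_i)$, and $(\phi\psi)_*=\phi_*\psi_*$. We apply $\phi_*$ to matrices entrywise.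

\begin{lemma}\label{lem:chain}
For $\phi,\psi\in\operatorname{End}(M)$,
\begin{equation}\label{eq:chain}
J(\phi\psi)=\phi_*(J(\psi))\,J(\phi).
\end{equation}
If $\phi$ is an automorphism, then $J(\phi)\in GL_n(B)$, and $\phi_*$ acts on $I=\Lambda^2V$ through the linear part of $\phi$.
\end{lemma}

\begin{proof}
For $g\in L$, applying $\hat\phi$ to $g=\sum_j\partial_j(g)x_j$ and expanding $\hat f_j=\sum_i\partial_i(\hat f_j)x_i$ gives
\[
\hat\phi(g)=\sum_i\Big(\sum_j\hat\phi(\partial_jg)\,\partial_i\hat f_j\Big)x_i .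
\]
Taking for $g$ a lift of $\psi(x_k)$ yields the $(k,i)$ entry of \eqref{eq:chain}. For an automorphism $\phi$, \eqref{eq:chain} for $\phi\phi^{-1}$ reads $1=\phi_*(J(\phi^{-1}))J(\phi)$. For $\phi^{-1}\phi$ it reads $1=(\phi^{-1})_*(J(\phi))J(\phi^{-1})$, and applying $\phi_*$ gives $1=J(\phi)\phi_*(J(\phi^{-1}))$. Finally $\hat f_i\in\bar\phi(x_i)+L'$, so $\phi_*[x_i,x_j]=[\hat f_i,\hat f_j]=[\bar\phi(x_i),\bar\phi(x_j)]$ in $B$ by Lemma~\ref{lem:B}(b).
\end{proof}

Let $GE_n(B)$ be the subgroup of $GL_n(B)$ generated by all $e_{ij}(b)$, $b\in B$, and all $d_i(\alpha)$, $\alpha\in K^*$. Only scalars are allowed on the diagonal.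

\begin{proposition}\label{prop:tame}
If $\phi$ is tame, then $J(\phi)\in GE_n(B)$.
\end{proposition}

\begin{proof}
Let $\phi$ be elementary with $\phi(x_i)=\alpha x_i+f$. Lift $f$ to the Lie subalgebra of $L$ generated by the $x_j$, $j\ne i$. No monomial of the lift involves $x_i$, so $D_if=0$. Row $i$ of $J(\phi)$ has $\alpha$ in place $i$ and $D_jf$ in place $j\neq i$, and the other rows are those of the identity, so $J(\phi)=\prod_{j\ne i}e_{ij}(D_jf)\cdot d_i(\alpha)$. Inverses of elementary automorphisms are elementary, so a tame automorphism is a product of elementary ones. Since $\phi_*$ fixes $K$, it maps $GE_n(B)$ into itself, and \eqref{eq:chain} gives the claim by induction on the number of factors.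
\end{proof}

For $\theta$ the expansion at the beginning of this section gives, for all $n\ge3$,
\begin{equation}\label{eq:Jtheta}
J(\theta)=e_{12}(x_1x_3)\,e_{13}(-x_1x_2)\,d_1(1+[x_2,x_3]).
\end{equation}
So it remains to show that $d_1(1+[x_2,x_3])\notin GE_n(B)$.

\section{The units $1+u$ in $K_1(B)$}\label{sec:K1}

Over a commutative ring the determinant would finish the proof. Over $B$ the usual formula is ambiguous exactly in $I$: with $x=x_2$, $y=x_3$, $u=[x,y]$, the matrix
\[
e_{12}(x)e_{21}(y)=\begin{pmatrix}1+xy&x\\ y&1\end{pmatrix}=\begin{pmatrix}a&b\\c&d\end{pmatrix}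
\]
has $ad-bc=1$ but $ad-cb=1+u$. The substitute for the determinant is the class in $K_1(B)$, and one has to prove that it sees $1+u$.

\subsection*{Facts from $K$-theory}
For a ring $R$ let $GL(R)=\bigcup_mGL_m(R)$, where $g\in GL_m(R)$ is identified with $\operatorname{diag}(g,1)$, let $E_m(R)$ be generated by the $e_{ij}(r)$ with $i,j\le m$, and $E(R)=\bigcup_mE_m(R)$. By Whitehead's lemma $E(R)$ is the commutator subgroup of $GL(R)$, so $K_1(R)=GL(R)/E(R)$ is an abelian group. We write it multiplicatively and denote by $\operatorname{cl}(g)$ the class of $g$. For a unit $r$, $\operatorname{cl}(d_i(r))=\operatorname{cl}(d_1(r))$, since the two matrices are conjugate by a permutation matrix.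

The \emph{Steinberg group} $St(R)$ has generators $s_{ij}(r)$ for distinct positive integers $i,j$ and $r\in R$, and relations
\begin{align*}
s_{ij}(r)s_{ij}(r')&=s_{ij}(r+r'),\\
[s_{ij}(r),s_{jl}(r')]&=s_{il}(rr')\qquad(i\ne l),\\
[s_{ij}(r),s_{kl}(r')]&=1\qquad(j\ne k,\ i\ne l).
\end{align*}
The $e_{ij}(r)$ satisfy these relations over every ring, so $s_{ij}(r)\mapsto e_{ij}(r)$ defines a surjection $St(R)\to E(R)$, natural in $R$. Its kernel is Milnor's $K_2(R)$, which agrees naturally with Quillen's. It measures the relations among elementary matrices over $R$ that do not follow from the three above. A noetherian ring is \emph{regular} if every finitely generated module has a finite projective resolution; polynomial rings over fields are regular noetherian by Hilbert's basis and syzygy theorems.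

\begin{theorem}[Quillen {\cite[\S6, Corollary of Theorem 8]{Quillen}}]\label{thm:quillen}
For a regular noetherian ring $R$, the map $K_i(R)\to K_i(R[t])$ is an isomorphism.
\end{theorem}

Adjoining one variable at a time, we see that $K_2(K)\to K_2(K[X])$ is onto. We also use that $K_1(K[X])=K^*$ (Bass--Heller--Swan), that is, every element of $GL(K[X])$ lies in $E(K[X])\,d_1(\alpha)$ for some $\alpha\in K^*$.

\subsection*{What elementary matrices can put on the diagonal}
Suppose a product of elementary matrices over $B$ equals $1+N$ with $N$ over $I$. Modulo $I$ this is a relation among elementary matrices over $K[X]$, and $N$ records its failure in $B$. Take the simplest relation that uses $xy=yx$. The second Steinberg relation gives $[e_{12}(x),e_{23}(y)]=e_{13}(xy)$ and $[e_{12}(y),e_{23}(x)]=e_{13}(yx)$. These agree over $K[X]$, and over $B$ their quotient is $e_{13}(u)$. Conjugation moves $u$ to the diagonal: in rows and columns $1,3$,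
\[
e_{31}(1)\,e_{13}(u)\,e_{31}(-1)=
\begin{pmatrix}1&u\\1&1+u\end{pmatrix}\begin{pmatrix}1&0\\-1&1\end{pmatrix}
=\begin{pmatrix}1-u&u\\-u&1+u\end{pmatrix},
\]
and multiplying by $e_{13}(-u)e_{31}(u)$ leaves $d_1(1-u)d_3(1+u)$, as $u^2=0$. So $u$ reaches the diagonal, but with total trace $0$. The next lemma shows that this is always so: consequences of the Steinberg relations lift to conjugates of matrices $e_{ij}(v)$, $v\in I$, and by Theorem~\ref{thm:quillen} the remaining relations come from $K$ and hold in $B$ exactly.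

\begin{lemma}\label{lem:key}
If $u\in I$ and $d_1(1+u)\in E(B)$, then $u=0$.
\end{lemma}

\begin{proof}
Let $W$ be the normal closure in $St(B)$ of the elements $s_{ij}(v)$, $v\in I$. We first show that $W$ is the kernel of $St(B)\to St(K[X])$. It lies in the kernel. Since $s_{ij}(r+v)=s_{ij}(r)s_{ij}(v)$, the coset $s_{ij}(r)W$ depends only on $r+I$. These cosets satisfy the Steinberg relations for $B/I$, so $s_{ij}(r+I)\mapsto s_{ij}(r)W$ defines a homomorphism $St(B/I)\to St(B)/W$, inverse on generators to the map $St(B)/W\to St(B/I)$.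

Let $z\in St(B)$ map to $d_1(1+u)$. As $d_1(1+u)\equiv1$ modulo $I$, the image of $z$ in $St(K[X])$ lies in $K_2(K[X])$, so it is the image of some $z'\in K_2(K)$. Let $z''$ be the image of $z'$ in $St(B)$ under $K\subset B$. It maps to $1$ in $E(B)$, and since $K\to B\to K[X]$ is the inclusion, it has the same image as $z$ in $St(K[X])$. Hence $zz''^{-1}$ lies in $W$ and maps to $d_1(1+u)$. So $d_1(1+u)$ is a product of matrices $he_{ij}(v)h^{-1}$ with $h\in E(B)$, $v\in I$, $i\neq j$.

The $(k,l)$ entry of $h\,vE_{ij}\,h^{-1}$ is $h_{ki}v(h^{-1})_{jl}=\varepsilon(h_{ki})\,\varepsilon((h^{-1})_{jl})\,v$ by Lemma~\ref{lem:B}(a). Its trace is therefore $v\sum_k\varepsilon((h^{-1})_{jk})\varepsilon(h_{ki})=v\,\varepsilon((h^{-1}h)_{ji})=0$. Since $I^2=0$, we have $(1+N)(1+N')=1+N+N'$ for matrices $N,N'$ over $I$. So $d_1(1+u)=1+N$ with $\operatorname{tr}N=0$, and $N=uE_{11}$ gives $u=0$.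
\end{proof}

\begin{remark}\label{rem:trunc}
The lemma fails after truncation by degree, so the input from $K_2$ cannot be replaced by a computation in low degrees. If $1+ab$ is a unit in a ring, then $1+ba$ has inverse $1-b(1+ab)^{-1}a$, and
\[
e_{21}(-b(1+ab)^{-1})\,e_{12}(a)\,e_{21}(b)\,e_{12}(-(1+ab)^{-1}a)=d_1(1+ab)\,d_2((1+ba)^{-1}).
\]
Hence $\operatorname{cl}(d_1(1+ab))=\operatorname{cl}(d_1(1+ba))$. In $B_m=B/(B^+)^m$ with $m\ge3$ the element $u=[x,y]$ is nonzero, $1+xy$ is a unit because $xy$ is nilpotent, and $1+xy=(1+u)(1+yx)$ because $uyx=0$. So $d_1(1+u)\in E(B_m)$. In $B$ itself $1+xy$ is not a unit, since its image in $K[X]$ is not.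
\end{remark}

\begin{proposition}\label{prop:K1}
The map $\iota\colon K^*\times I\to K_1(B)$, $\iota(\alpha,u)=\operatorname{cl}(d_1(\alpha(1+u)))$, is an isomorphism of groups.
\end{proposition}

\begin{proof}
It is a homomorphism, since $K^*$ is central and $(1+u)(1+u')=1+u+u'$.

\emph{Injective.} If $d_1(\alpha(1+u))\in E(B)$, applying $\varepsilon$ gives $d_1(\alpha)\in E(K)$, so $\alpha=\det d_1(\alpha)=1$. Then $u=0$ by Lemma~\ref{lem:key}.

\emph{Surjective.} Let $g\in GL(B)$. Its image in $GL(K[X])$ is $\bar h\,d_1(\alpha)$ with $\bar h\in E(K[X])$ and $\alpha\in K^*$. Lifting the elementary factors of $\bar h$ gives $h\in E(B)$ with $g=h\,d_1(\alpha)(1+N)$ and $N$ over $I$. As $I^2=0$, the matrix $1+N$ is the product of the $e_{ij}(N_{ij})$, $i\ne j$, and the $d_i(1+N_{ii})$. Hence $\operatorname{cl}(g)=\iota(\alpha,\operatorname{tr}N)$.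
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The generators $e_{ij}(b)$ and $d_i(\alpha)$ of $GE_n(B)$ have classes $\iota(1,0)$ and $\iota(\alpha,0)$. By Proposition~\ref{prop:tame}, $\operatorname{cl}(J(\phi))\in\iota(K^*\times0)$ for tame $\phi$. By \eqref{eq:Jtheta}, $\operatorname{cl}(J(\theta))=\iota(1,[x_2,x_3])$. Since $\iota$ is injective and $[x_2,x_3]\ne0$ in $I$ by Lemma~\ref{lem:B}(b), $\theta$ is not tame.
\end{proof}

The argument takes place in the stable group $E(B)$, which is why the number of generators plays no role.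

\section{The crossed homomorphism $\chi$}\label{sec:chi}

Theorem~\ref{thm:A} used only the injectivity of $\iota$. Surjectivity turns the obstruction into a function on all automorphisms. Let $\operatorname{pr}\colon K_1(B)\to I=\Lambda^2V$ be the homomorphism $\iota(\alpha,u)\mapsto u$, and put
\[
\chi(\phi)=\operatorname{pr}\operatorname{cl}(J(\phi))\qquad(\phi\in\operatorname{Aut}(M_n)).
\]

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{The cocycle identity.} The map $\phi_*$ preserves $E(B)$, so it acts on $K_1(B)$, sending $\iota(\alpha,u)$ to $\iota(\alpha,\phi_*u)=\iota(\alpha,\phi\cdot u)$ by Lemma~\ref{lem:chain}. Thus $\operatorname{pr}\operatorname{cl}(\phi_*J(\psi))=\phi\cdot\chi(\psi)$, and applying $\operatorname{pr}\operatorname{cl}$ to \eqref{eq:chain} gives $\chi(\phi\psi)=\chi(\phi)+\phi\cdot\chi(\psi)$.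

\emph{Values.} The two classes computed in the proof of Theorem~\ref{thm:A} show that $\chi$ vanishes on $\operatorname{TAut}(M_n)$ and $\chi(\theta)=x_2\wedge x_3$. In particular $\chi(g)=0$ for linear $g$, so
\begin{equation}\label{eq:conj}
\chi(g\phi g^{-1})=g\cdot\bigl(\chi(\phi)+\phi\cdot\chi(g^{-1})\bigr)=g\cdot\chi(\phi).
\end{equation}

\emph{Surjectivity.} The group $\operatorname{IAut}(M_n)$ acts trivially on $\Lambda^2V$, so $\chi$ is a homomorphism on it, and its image is an additive subgroup. It contains the conjugates $g\theta g^{-1}$. Given $i\ne j$ and $c\in K^*$, a linear $g$ with $g(x_2)=cx_i$, $g(x_3)=x_j$ yields $\chi(g\theta g^{-1})=c\,x_i\wedge x_j$, and these elements generate $\Lambda^2V$ additively.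

\emph{Index.} If $h,h'\in\operatorname{IAut}(M_n)$ and $h^{-1}h'$ is tame, then $\chi(h')-\chi(h)=\chi(h^{-1}h')=0$. So elements of $\operatorname{IAut}(M_n)$ with different values of $\chi$ lie in different cosets of $\operatorname{TAut}(M_n)$, and the index is at least $|\Lambda^2V|=|K|^{n(n-1)/2}$.

\emph{Non-normality.} Let $g$ be linear with $g(x_2)=x_2+x_1$, fixing the other $x_i$. Then
\[
\chi(\theta g\theta^{-1})=\chi(\theta)+\chi(g\theta^{-1})=\chi(\theta)-g\cdot\chi(\theta)=x_2\wedge x_3-(x_2+x_1)\wedge x_3=-x_1\wedge x_3\ne0,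
\]
so the conjugate $\theta g\theta^{-1}$ of the tame automorphism $g$ is wild.

\emph{New generators.} For $m\ge n$, the extension of $\theta$ to $M_m$ fixing $x_{n+1},\dots,x_m$ is the automorphism $\theta$ of $M_m$, which is wild by Theorem~\ref{thm:A}.
\end{proof}

\section{Tame automorphisms for $n\ge5$}\label{sec:class}

Put $H=\operatorname{IAut}(M_n)$ and $N=H\cap\operatorname{TAut}(M_n)$. We know that $N\subset\ker(\chi|_H)$ and must prove equality. By (iii), $H$ is generated by $N$ and the linear conjugates of $\theta$. The plan is to show that modulo $N$ such a conjugate depends only on a pair of vectors $\alpha,\beta$, that $N$ is normal, and that the dependence on $\alpha,\beta$ is bilinear and alternating. This gives a surjection $\Lambda^2V\to H/N$, and $\chi$ inverts it.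

\subsection*{Automorphisms of rank one}
For $u\in M'$ and $x,y\in V$ the Jacobi identity gives $[[u,x],y]-[[u,y],x]=[u,[x,y]]=0$. So $M'$ is a $K[X]$-module with $u\cdot x=[u,x]$. An endomorphism $\phi$ with $\phi(x)-x\in M'$ for all $x\in V$ is $K[X]$-linear on $M'$, since $\phi([u,x])=[\phi(u),\phi(x)]=[\phi(u),x]$.

All generators in (i) and (iii) move the elements of $V$ by multiples of a single element of $M'$. For $e\in V^*$ and $z\in M'$ let $\eta_{e,z}$ be the endomorphism with
\[
\eta_{e,z}(x)=x+e(x)z\qquad(x\in V),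
\]
and let $M'_e$ be the $K[X]$-submodule of $M'$ generated by all $[\alpha,\beta]$ with $\alpha,\beta\in\ker e$. With $(e_i)$ the basis of $V^*$ dual to $(x_i)$, we have $\theta=\eta_{e_1,[x_2,x_3]\cdot x_1}$, where $[x_2,x_3]\cdot x_1\in M'_{e_1}$.

\begin{lemma}\label{lem:eta}
Let $e\in V^*$ and $z\in M'$.
\begin{itemize}
\item[(a)] $\eta_{e,z}[\alpha,\beta]=[\alpha,\beta]+z\cdot(e(\alpha)\beta-e(\beta)\alpha)$ for $\alpha,\beta\in V$, and $\eta_{e,z}$ fixes $M'_e$ pointwise.
\item[(b)] If $z,z'\in M'_e$, then $\eta_{e,z}\eta_{e,z'}=\eta_{e,z+z'}$. In particular $\eta_{e,z}\in H$ for $z\in M'_e$.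
\item[(c)] $g\eta_{e,z}g^{-1}=\eta_{e\circ g^{-1},\,g(z)}$ for linear $g$.
\item[(d)] If $z$ lies in the subalgebra generated by $\ker e$, then $\eta_{e,z}\in N$.
\item[(e)] The linear conjugates of $\theta$ are exactly the $\eta_{e,[\alpha,\beta]\cdot\xi}$ with $\alpha,\beta\in\ker e$ linearly independent and $e(\xi)=1$, and $\chi(\eta_{e,[\alpha,\beta]\cdot\xi})=\alpha\wedge\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $[z,z]=0$, $[\alpha+e(\alpha)z,\beta+e(\beta)z]=[\alpha,\beta]+e(\alpha)[z,\beta]-e(\beta)[z,\alpha]$. So $\eta_{e,z}$ fixes the generators of $M'_e$, and it is $K[X]$-linear.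

(b) By (a), $\eta_{e,z}(x+e(x)z')=x+e(x)z+e(x)z'$.

(c) $g\eta_{e,z}g^{-1}(x)=g\bigl(g^{-1}x+e(g^{-1}x)z\bigr)=x+e(g^{-1}x)g(z)$.

(d) For $e=0$ the map is the identity. Otherwise choose a linear $g$ with $e(g(x_1))=1$ and $g(x_2),\dots,g(x_n)\in\ker e$. Then $e\circ g=e_1$, and by (c) $g^{-1}\eta_{e,z}g=\eta_{e_1,g^{-1}(z)}$ is elementary.

(e) By (c), $g\theta g^{-1}=\eta_{e,[\alpha,\beta]\cdot\xi}$ with $e=e_1\circ g^{-1}$, $\xi=g(x_1)$, $\alpha=g(x_2)$, $\beta=g(x_3)$, and these data satisfy the stated conditions. Conversely, given such data, extend $\alpha,\beta$ to a basis $\alpha,\beta,y_4,\dots,y_n$ of $\ker e$ and let $g$ send $x_1,\dots,x_n$ to $\xi,\alpha,\beta,y_4,\dots,y_n$; then $e\circ g=e_1$. By \eqref{eq:conj}, $\chi(g\theta g^{-1})=g\cdot(x_2\wedge x_3)=\alpha\wedge\beta$.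
\end{proof}

\begin{lemma}\label{lem:comm}
Let $a,e\in V^*$, let $z=[\alpha,\beta]\cdot p$ with $\alpha,\beta\in\ker e$ and $p\in K[X]$, and let $z'\in M'_e\cap M'_a$. Then
\[
[\eta_{a,z'},\eta_{e,z}]=\eta_{e,y},\qquad y=z'\cdot p\,(a(\alpha)\beta-a(\beta)\alpha).
\]
\end{lemma}

\begin{proof}
Put $\sigma=\eta_{e,z}$ and $\tau=\eta_{a,z'}$; both lie in $H$. By Lemma~\ref{lem:eta}(a) and $K[X]$-linearity, $\tau(z)=z+y$, while $\sigma$ and $\eta_{e,y}$ fix $z$ and $z'$. For $x\in V$,
\[
\tau\sigma(x)=x+a(x)z'+e(x)(z+y),\qquad \sigma\tau(x)=x+e(x)z+a(x)z',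
\]
so $\eta_{e,y}\sigma\tau(x)=x+e(x)y+e(x)z+a(x)z'=\tau\sigma(x)$.
\end{proof}

\subsection*{Two families of tame automorphisms}
The first family shows that $e$ and $\xi$ in Lemma~\ref{lem:eta}(e) do not matter modulo $N$. To vary them simultaneously we embed these maps in an additive group. Fix linearly independent $\alpha,\beta\in V$, let $\mathcal E$ be the space of $t\in\operatorname{End}_K(V)$ with $t(\alpha)=t(\beta)=0$, and for $t\in\mathcal E$ let $\Theta_t(x)=x+[\alpha,\beta]\cdot t(x)$ for $x\in V$. Each $\Theta_t$ fixes $\alpha$ and $\beta$, so it fixes $[\alpha,\beta]\cdot K[X]$ pointwise, and $\Theta_t\Theta_{t'}=\Theta_{t+t'}$. Thus $t\mapsto\Theta_t$ is a homomorphism $\mathcal E\to H$. Write $e\otimes\xi$ for the map $x\mapsto e(x)\xi$, which has trace $e(\xi)$. If $e(\alpha)=e(\beta)=0$, then $\Theta_{e\otimes\xi}=\eta_{e,[\alpha,\beta]\cdot\xi}$.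

\begin{lemma}\label{lem:trace}
Let $n\ge3$. If $t,t'\in\mathcal E$ and $\operatorname{tr}t=\operatorname{tr}t'$, then $\Theta_t=\nu\Theta_{t'}$ with $\nu=\Theta_{t-t'}\in N$.
\end{lemma}

\begin{proof}
Let $S$ be the set of $e\otimes\xi\in\mathcal E$ with $e(\alpha)=e(\beta)=e(\xi)=0$. By Lemma~\ref{lem:eta}(d), $\Theta_s\in N$ for $s\in S$. The set $S$ is closed under scalar multiples, so it suffices to show that it spans the trace-zero part of $\mathcal E$. Take a basis $y_1=\alpha,y_2=\beta,y_3,\dots,y_n$ of $V$ with dual basis $(f_k)$. The $f_k\otimes y_l$ with $k\ge3$ form a basis of $\mathcal E$, and those with $k\ne l$ lie in $S$. A combination $\sum_{k\ge3}c_kf_k\otimes y_k$ with $\sum_k c_k=0$ equals $\sum_{k>3}c_k(f_k\otimes y_k-f_3\otimes y_3)$, and for distinct $k,l\ge3$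
\[
f_k\otimes y_k-f_l\otimes y_l=(f_k+f_l)\otimes(y_k-y_l)+f_k\otimes y_l-f_l\otimes y_k,
\]
where all three terms lie in $S$.
\end{proof}

The automorphism $\theta\theta'^{-1}$ of the introduction is $\Theta_t$ for $\alpha=x_2$, $\beta=x_3$, $t=e_1\otimes x_1-e_4\otimes x_4$.

The second family contains the commutators that arise when a conjugate of $\theta$ is moved past a generator of $N$. The model case is $n=5$, $\sigma=(x_1+[x_4,x_5],x_2,\dots,x_5)$ and $\tau=(x_1,\dots,x_4,x_5+[[x_2,x_3],x_1])$. Both are elementary, and $\tau[x_4,x_5]-[x_4,x_5]=-[[[x_2,x_3],x_1],x_4]$, so $[\tau,\sigma]$ subtracts $[[[x_2,x_3],x_1],x_4]$ from $x_1$. The generator $x_5$ serves as a spare coordinate.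

\begin{lemma}\label{lem:quartic}
Let $n\ge5$, $e\in V^*$, $\gamma,\delta,\lambda\in\ker e$ and $\xi\in V$. Then $\eta_{e,[\gamma,\delta]\cdot\xi\lambda}\in N$.
\end{lemma}

\begin{proof}
If $e(\xi)=0$, apply Lemma~\ref{lem:eta}(d). Let $e(\xi)\ne0$. As $n\ge5$, there is $0\ne a\in V^*$ vanishing on $\gamma,\delta,\lambda,\xi$. It is not proportional to $e$, so it does not vanish on $\ker e$, and there is $\mu\in\ker e$ with $a(\mu)=1$. By Lemma~\ref{lem:eta}(d), $\sigma=\eta_{e,[\lambda,\mu]}$ and $\tau=\eta_{a,[\gamma,\delta]\cdot\xi}$ lie in $N$. Since $[\gamma,\delta]\cdot\xi\in M'_e\cap M'_a$, Lemma~\ref{lem:comm} gives $[\tau,\sigma]=\eta_{e,y}$ with $y=[\gamma,\delta]\cdot\xi\,(a(\lambda)\mu-a(\mu)\lambda)=-[\gamma,\delta]\cdot\xi\lambda$. Its inverse is the required automorphism.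
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:C}}
Let $n\ge5$. Besides (i) and (iii), this hypothesis enters only through the existence of a nonzero functional vanishing on four given vectors, which can fail for $n=4$. It was used in Lemma~\ref{lem:quartic} and is used again in Steps 2 and 3.

\emph{Step 1: generators.} Let $N_0\subset N$ be generated by the linear conjugates of $\eta_{e_1,[x_2,x_3]}=(x_1+[x_2,x_3],x_2,\dots,x_n)$. It is normalized by $GL_n(K)$, so $N_0\,GL_n(K)$ is a group, equal to $\operatorname{TAut}(M_n)$ by (i). If $\nu g\in H$ with $\nu\in N_0$ and $g$ linear, then $g\in H\cap GL_n(K)=1$. Hence $N=N_0$, and by Lemma~\ref{lem:eta}(c) $N$ is generated by automorphisms $\eta_{a,[\gamma,\delta]}$ with $\gamma,\delta\in\ker a$. The same argument, applied to the subgroup of $H$ generated by the linear conjugates of $\eta_{e_1,[x_2,x_3]}$ and of $\theta$ and using (iii), shows that $H$ is generated by $N$ and the linear conjugates of $\theta$.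

\emph{Step 2: $N$ is normal in $H$.} It suffices to show $\Theta\tau\Theta^{-1}\in N$ when $\tau=\eta_{a,[\gamma,\delta]}$ is a generator of $N$ as in Step 1 and $\Theta$ is a linear conjugate of $\theta$ or the inverse of one. By Lemma~\ref{lem:eta}(e), $\Theta=\Theta_t$ for some independent $\alpha,\beta$ and some $t$ of trace $\pm1$. Lemma~\ref{lem:comm} applies only if the functional of $\Theta$ vanishes on $\gamma,\delta$, so we change it. Choose $e\ne0$ vanishing on $\alpha,\beta,\gamma,\delta$, choose $\xi$ with $e(\xi)=\operatorname{tr}t$, and put $\Theta'=\eta_{e,[\alpha,\beta]\cdot\xi}$. By Lemma~\ref{lem:trace}, $\Theta=\nu\Theta'$ with $\nu\in N$, so it suffices to treat $\Theta'$. Now $[\gamma,\delta]\in M'_e\cap M'_a$, and Lemma~\ref{lem:comm} gives $[\tau,\Theta']=\eta_{e,y}$ with $y=[\gamma,\delta]\cdot\xi\lambda$ and $\lambda=a(\alpha)\beta-a(\beta)\alpha\in\ker e$. By Lemma~\ref{lem:quartic}, $\eta_{e,y}\in N$. Hence $\Theta'\tau^{-1}\Theta'^{-1}=\tau^{-1}\eta_{e,y}\in N$, and its inverse $\Theta'\tau\Theta'^{-1}$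 lies in $N$.

\emph{Step 3: a surjection $\Lambda^2V\to H/N$.} For $\alpha,\beta\in V$ let $\omega(\alpha,\beta)\in H/N$ be the class of $\eta_{e,[\alpha,\beta]\cdot\xi}$, where $e$ vanishes on $\alpha,\beta$ and $e(\xi)=1$. If $\alpha,\beta$ are independent, this does not depend on $e,\xi$ by Lemma~\ref{lem:trace}. If they are dependent, $[\alpha,\beta]=0$ and $\omega(\alpha,\beta)=1$. By Step 1 and Lemma~\ref{lem:eta}(e), the $\omega(\alpha,\beta)$ generate $H/N$. Each relation below follows from Lemma~\ref{lem:eta}(b) by using one pair $e,\xi$ for all classes involved.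
\begin{itemize}
\item With $e$ vanishing on $\alpha,\beta,\gamma,\delta$, the representatives $\eta_{e,[\alpha,\beta]\cdot\xi}$ and $\eta_{e,[\gamma,\delta]\cdot\xi}$ commute. So $H/N$ is abelian.
\item With $e$ vanishing on $\alpha,\beta,\beta'$, the equality $[\alpha,\beta+\beta']\cdot\xi=[\alpha,\beta]\cdot\xi+[\alpha,\beta']\cdot\xi$ gives $\omega(\alpha,\beta+\beta')=\omega(\alpha,\beta)\omega(\alpha,\beta')$. With $e$ vanishing on $\alpha,\alpha',\beta$ one gets $\omega(\alpha+\alpha',\beta)=\omega(\alpha,\beta)\omega(\alpha',\beta)$ in the same way.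
\item $[c\alpha,\beta]=[\alpha,c\beta]$ gives $\omega(c\alpha,\beta)=\omega(\alpha,c\beta)$ for $c\in K$.
\end{itemize}
So $\omega$ induces a homomorphism from the additive group of $V\otimes_KV$ onto $H/N$. The kernel of $V\otimes_KV\to\Lambda^2V$ is generated additively by the $c\alpha\otimes\alpha$, and $\omega(c\alpha,\alpha)=1$. We obtain a surjective homomorphism $\bar\omega\colon\Lambda^2V\to H/N$ with $\bar\omega(\alpha\wedge\beta)=\omega(\alpha,\beta)$.

\emph{Step 4: $\chi$ inverts $\bar\omega$.} By Theorem~\ref{thm:B}, $\chi$ induces a homomorphism $\bar\chi\colon H/N\to\Lambda^2V$. By Lemma~\ref{lem:eta}(e), $\bar\chi\bar\omega(\alpha\wedge\beta)=\alpha\wedge\beta$ for independent $\alpha,\beta$, and such elements generate $\Lambda^2V$ additively. So $\bar\chi\bar\omega=\operatorname{id}$, and $\bar\omega$ is injective. Being also onto, it is an isomorphism with inverse $\bar\chi$. Hence $H/N\cong\Lambda^2V$ via $\chi$ and $\ker(\chi|_H)=N$.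

\emph{Step 5: all automorphisms.} Let $\phi\in\operatorname{Aut}(M_n)$, $g=\bar\phi$ and $h=\phi g^{-1}\in H$. Then $\chi(\phi)=\chi(h)+h\cdot\chi(g)=\chi(h)$. So $\chi(\phi)=0$ if and only if $h\in N$, and since $g$ is tame this holds if and only if $\phi$ is tame. \hfill$\square$

\section{A family of automorphisms containing $\theta$}\label{sec:family}

For $n\ge3$ and $p\in K[X]$ let
\[
\phi_p=\eta_{e_1,[x_2,x_3]\cdot p}=(x_1+[x_2,x_3]\cdot p,\ x_2,\dots,x_n),
\]
an automorphism by Lemma~\ref{lem:eta}(b). The choices $p=1$ and $p=x_1$ give the two nonlinear generators in (iii).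

\begin{proposition}\label{prop:family}
Let $c$ be the coefficient of $x_1$ in the linear part of $p$. Then $\chi(\phi_p)=c\,x_2\wedge x_3$. Hence $\phi_p$ is wild whenever $c\ne0$, for all $n\ge3$ and all $K$. For $n\ge5$, $\phi_p$ is tame if and only if $c=0$.
\end{proposition}

\begin{proof}
Let $x_{a_1}\cdots x_{a_k}$ be a monomial, and put $u_0=[x_2,x_3]$ and $u_j=[u_{j-1},x_{a_j}]$ in $L'$, so that $u_k$ lifts $[x_2,x_3]\cdot x_{a_1}\cdots x_{a_k}$. By \eqref{eq:leibniz}, $\partial_1u_j=\delta_{1a_j}u_{j-1}-x_{a_j}\partial_1u_{j-1}$. We compute in $B$. First $\partial_1u_0=0$, so $\partial_1u_1=\delta_{1a_1}[x_2,x_3]\in I$. For $j\ge2$ we have $u_{j-1}\in[L,L']$, which is $0$ in $B$. So $\partial_1u_2=-x_{a_2}\partial_1u_1\in B^+I=0$, and inductively $\partial_1u_j=-x_{a_j}\partial_1u_{j-1}=0$ for $j\ge3$. By linearity, $D_1([x_2,x_3]\cdot p)=c[x_2,x_3]$. Only the first row of $J(\phi_p)$ differs from that of the identity, so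
\[
J(\phi_p)=\prod_{j\ge2}e_{1j}\bigl(D_j([x_2,x_3]\cdot p)\bigr)\cdot d_1(1+c[x_2,x_3])
\]
and $\chi(\phi_p)=c\,x_2\wedge x_3$. The last two claims follow from Theorems~\ref{thm:B} and~\ref{thm:C}.
\end{proof}

For example, $(x_1+[[[x_2,x_3],x_1],x_1],x_2,\dots,x_n)$ is tame for $n\ge5$, although $x_1$ occurs twice in the added term.

\begin{thebibliography}{9}

\bibitem{NSU}
Ruslan Nauryzbaev, Ivan Shestakov, and Ualbai Umirbaev,
\emph{Chein Automorphisms of Free Metabelian Anticommutative Algebras},
arXiv:2512.11688 (2025).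

\bibitem{Quillen}
Quillen, \emph{Higher algebraic K-theory I}.

\end{thebibliography}
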